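\title{Large domination number forces iterated blow-ups of the cyclic triangle in tournaments}

\begin{abstract}
Let $S_1$ be the one-vertex tournament, and let $S_{i+1}$ be obtained from a cyclic triangle by replacing two of its vertices with copies of $S_i$. We prove that for every $i$, every tournament of sufficiently large domination number contains a copy of $S_i$. The proof establishes a stronger property, in which the copy must lie with probability bounded away from zero in any random vertex set that contains each vertex with probability bounded away from zero, and shows that this property is preserved under substitution into the cyclic triangle. The same conclusion follows for every tournament built by repeated substitution into a single arc and a cyclic triangle, together with Ramsey and fractional versions. The only outside tool is the minimax theorem. We also give a necessary condition for a tournament to be forced by large domination number.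
\end{abstract}

\section{Introduction}

A \emph{tournament} $T$ is a digraph without loops in which, for any two distinct vertices $u,v$, exactly one of $u\to v$ and $v\to u$ is an arc. All tournaments in this paper are finite and nonempty. We write $N^+(v)$ and $N^-(v)$ for the sets of out-neighbors and in-neighbors of $v$, and $T[U]$ for the subtournament induced on a vertex set $U$. A \emph{copy} of a tournament $H$ in $T$ is a vertex set $Y$ with $T[Y]$ isomorphic to $H$, and $|H|$ is the number of vertices of $H$. For vertex sets $X,Y$, the notation $X\Rightarrow Y$ means that $x\to y$ for all $x\in X$ and $y\in Y$; this forces $X\cap Y=\emptyset$.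

A set $Z\subseteq V(T)$ is \emph{dominating} if every vertex outside $Z$ has an in-neighbor in $Z$, and the \emph{domination number} $\gamma(T)$ is the least size of a dominating set. Thus $\gamma(T)>k$ says that for every set $Z$ of at most $k$ vertices, some vertex $x$ beats all of $Z$, that is, $x\Rightarrow Z$. Such tournaments exist for every $k$; Section~\ref{sec:poset} contains a construction.

A vertex set is \emph{transitive} if it induces no directed cycle. This is the same as containing no cyclic triangle, because in a tournament any chord of a longer directed cycle yields a shorter one; it is also the same as having an ordering in which all arcs go forward. Let $\vec\chi(T)$ be the least number of transitive sets needed to partition $V(T)$. The first vertices of the parts of such a partition form a dominating set, so $\gamma(T)\le\vec\chi(T)$. A tournament with large domination number is therefore hard to color, for a reason that involves all of its vertices. One may ask whether it must also be hard to color for a local reason, namely that it contains a fixed small tournament that is hard to color.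

The natural candidates are built recursively. For tournaments $D,A,B$, let $\Delta(D,A,B)$ be their disjoint union with $D\Rightarrow A\Rightarrow B\Rightarrow D$, let $A\Rightarrow B$ also denote the disjoint union of $A$ and $B$ with all arcs from $A$ to $B$, and write $1$ for the one-vertex tournament. Put
\[
S_1=1,\qquad S_{i+1}=\Delta(1,S_i,S_i).
\]
So $S_2$ is the cyclic triangle and $|S_i|=2^i-1$. We have $\vec\chi(S_i)\ge i$: if $S_{i+1}$ were partitioned into $i$ transitive sets, then by induction each of the two copies of $S_i$ would meet all $i$ sets, and the set containing the remaining vertex would contain a cyclic triangle. On the other hand $\gamma(S_{i+1})\le2$, since the single vertex dominates the first copy of $S_i$ and any vertex of the first copy dominates the second. The question studied here comes from Harutyunyan, Le, Thomass\'e and Wu~\cite{HLTW}: \emph{is there, for every $i\ge1$, a number $f(i)$ such that every tournament with domination number at least $f(i)$ contains a copy of $S_i$?} One can take $f(1)=1$, and $f(2)=2$ because a tournament without cyclic triangle is transitive and has domination number $1$. The case $i=3$ is also known. We prove that the answer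 is yes.

\begin{theorem}\label{thm:main}
For every integer $i\ge1$ there is $f(i)$ such that every tournament $T$ with $\gamma(T)\ge f(i)$ contains a copy of $S_i$.
\end{theorem}

Call $H$ \emph{forced} if every tournament of sufficiently large domination number contains a copy of $H$. One way of combining forced tournaments is easy, and it makes a positive answer plausible. If $A$ and $B$ are forced, then so is $A\Rightarrow B$: take a copy $Y$ of $B$ and let $I(Y)$ be the set of vertices that beat all of $Y$. Adding $Y$ to a dominating set of $T[I(Y)]$ gives a dominating set of $T$, so $\gamma(T[I(Y)])\ge\gamma(T)-|B|$, and $I(Y)$ contains a copy $X$ of $A$. The difficulty is to close the cycle. For $\Delta(1,A,B)$ we need a vertex $v$ with $Y\Rightarrow v$ and a copy of $A$ inside $I(Y)\cap N^+(v)$. But $N^+(v)$ is dominated by the single vertex $v$, so the domination number of $T$ gives no direct information about what $N^+(v)$ contains.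

The remedy is to choose $v$ at random. Then $N^+(v)$ is a random set, and we may hope that many vertices belong to it with substantial probability. What we need from $A$ is that a random set of this kind sometimes contains a whole copy of $A$. A \emph{random subset} of a finite set $U$ is a random variable with values in $2^U$, with no independence assumed.

\begin{definition}\label{def:robust}
A tournament $H$ is \emph{robust} if for every $\kappa\in(0,1]$ there are a real $c_H(\kappa)\in(0,1]$ and an integer $N_H(\kappa)\ge1$ with the following property. For every tournament $T$ with $\gamma(T)\ge N_H(\kappa)$ and every random subset $C$ of $V(T)$ with $\Pr(v\in C)\ge\kappa$ for all vertices $v$, some copy $Y$ of $H$ in $T$ satisfies $\Pr(Y\subseteq C)\ge c_H(\kappa)$.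
\end{definition}

Three facts follow at once. A robust tournament is forced: take $\kappa=1$ and $C=V(T)$. The one-vertex tournament is robust, with $c_1(\kappa)=\kappa$ and $N_1(\kappa)=1$. A subtournament $H'$ of a robust tournament $H$ is robust with the same constants, since a copy $Y$ of $H$ contains a copy $Y'$ of $H'$ and $\Pr(Y'\subseteq C)\ge\Pr(Y\subseteq C)$.

Let $\mathcal C$ be the smallest class of tournaments that contains $1$ and contains $A\Rightarrow B$ and $\Delta(D,A,B)$ whenever it contains $D,A,B$. These are the tournaments obtained from a vertex by repeated substitution into a single arc and a cyclic triangle.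

\begin{theorem}\label{thm:subst}
If $D$, $A$ and $B$ are robust, then $\Delta(D,A,B)$ is robust. Consequently $A\Rightarrow B$ is robust, and every tournament in $\mathcal C$ is robust.
\end{theorem}

The second sentence follows from the first, because $A\Rightarrow B$ is a subtournament of $\Delta(1,A,B)$ and $1$ is robust. Since $S_i\in\mathcal C$, Theorem~\ref{thm:main} follows with $f(i)=N_{S_i}(1)$.

The proof of the first sentence occupies Sections~\ref{sec:tools} to~\ref{sec:proof}; its skeleton appears in Section~\ref{sec:triangle}, where we find a cyclic triangle by the same method. Section~\ref{sec:cor} derives Ramsey and fractional versions, and Section~\ref{sec:poset} gives a necessary condition for being forced.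

\section{Domination of subsets, and minimax}\label{sec:tools}

Fix a tournament $T$ with vertex set $V$. The proof repeatedly discards vertices, and we need a notion of size for which the discarded sets are small. The quantity $\gamma(T[U])$ is not monotone in $U$, since adding one vertex that beats all others reduces it to $1$. We therefore let the dominating vertices come from all of $T$. For $U\subseteq V$, let $\operatorname{dom}(U)$ be the least size of a set $Z\subseteq V$ such that every vertex of $U$ lies in $Z$ or has an in-neighbor in $Z$. For $Z\subseteq V$ let
\[
I(Z)=\{x\in V:\ x\to z \text{ for all } z\in Z\}.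
\]

\begin{lemma}\label{lem:dom}
Let $U,U',Z\subseteq V$.
\begin{enumerate}
\item[(i)] If $U'\subseteq U$ then $\operatorname{dom}(U')\le\operatorname{dom}(U)$, and always $\operatorname{dom}(U\cup U')\le\operatorname{dom}(U)+\operatorname{dom}(U')$.
\item[(ii)] $\operatorname{dom}(V)=\gamma(T)$, and $\operatorname{dom}(U)\le\gamma(T[U])\le|U|$ if $U\ne\emptyset$.
\item[(iii)] $\operatorname{dom}(U\setminus I(Z))\le|Z|$.
\item[(iv)] Let $H$ be robust, $\kappa\in(0,1]$ and $\operatorname{dom}(U)\ge N_H(\kappa)$. If $L$ is a random subset of $V$ with $\Pr(v\in L)\ge\kappa$ for all $v\in U$, then some copy $Y\subseteq U$ of $H$ has $\Pr(Y\subseteq L)\ge c_H(\kappa)$.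
\end{enumerate}
\end{lemma}

\begin{proof}
A set $Z$ that works for $U$ works for every subset of $U$, and the union of sets that work for $U$ and $U'$ works for $U\cup U'$; this is (i). A dominating set of $T[U]$ is a valid $Z$ for $U$, which gives (ii). For (iii), a vertex $x\notin I(Z)$ fails to beat some $z\in Z$, so $x=z$ or $z\to x$. For (iv), apply Definition~\ref{def:robust} to $T[U]$ and $L\cap U$, using (ii).
\end{proof}

We shall need one robust tournament with more than one vertex. Let $TT_2$ be the tournament consisting of a single arc.

\begin{lemma}\label{lem:arc}
$TT_2$ is robust.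
\end{lemma}

\begin{proof}
Given $\kappa$, let $m\ge2/\kappa^2$ be an integer, so $m\ge2$, and let $\gamma(T)\ge m$. Then $T$ has distinct vertices $v_1,\dots,v_m$. Let $X$ be the number of them in $C$. Then
\[
m^2\kappa^2\le(\mathbb E X)^2\le\mathbb E X^2\le m+\sum_{i\ne j}\Pr(v_i,v_j\in C).
\]
There are fewer than $m^2$ ordered pairs, so some pair has $\Pr(v_i,v_j\in C)\ge(m^2\kappa^2-m)/m^2=\kappa^2-1/m\ge\kappa^2/2$. Any two vertices form a copy of $TT_2$.
\end{proof}

A \emph{measure on $U$} always means a probability measure $\eta$ on $V$ with $\eta(U)=1$, viewed as a vector in $\mathbb R^V$; we write $\eta(v)$ for the mass of a vertex and $\eta(R)$ for the mass of a set. The tournament property enters through the following identity. Of the ordered pairs $(y,v)$ and $(v,y)$ of distinct vertices exactly one is an arc, so for every $R\subseteq V$,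
\begin{equation}\label{eq:half}
\sum_{y,v\in R,\ y\to v}\eta(y)\eta(v)=\frac12\Big(\eta(R)^2-\sum_{v\in R}\eta(v)^2\Big)\ge\frac12\Big(\eta(R)^2-\max_{v}\eta(v)\Big).
\end{equation}

Von Neumann's minimax theorem states that if $K\subseteq\mathbb R^m$ and $K'\subseteq\mathbb R^n$ are nonempty, compact and convex, and $\varphi:\mathbb R^m\times\mathbb R^n\to\mathbb R$ is bilinear, then
\[
\min_{x\in K}\max_{y\in K'}\varphi(x,y)=\max_{y\in K'}\min_{x\in K}\varphi(x,y).
\]
We use it in two forms.

\begin{lemma}\label{lem:minimax}
Let $K,K',\varphi$ be as above and $a\in\mathbb R$. If for every $x\in K$ there is $y\in K'$ with $\varphi(x,y)>a$, then there is $y\in K'$ with $\varphi(x,y)>a$ for all $x\in K$.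
\end{lemma}

\begin{proof}
The function $x\mapsto\max_y\varphi(x,y)$ is continuous and exceeds $a$ everywhere on the compact set $K$, so its minimum exceeds $a$. Take $y$ attaining the maximum on the right side of the minimax identity.
\end{proof}

\begin{lemma}\label{lem:game}
Let $K\subseteq\mathbb R^m$ be nonempty, compact and convex, and let $\Phi$ be a bilinear form on $\mathbb R^m$ with $\Phi(\pi,\eta)=-\Phi(\eta,\pi)$. Then there is $\eta\in K$ with $\Phi(\pi,\eta)\le0$ for all $\pi\in K$.
\end{lemma}

\begin{proof}
Otherwise every $\eta\in K$ admits $\pi\in K$ with $\Phi(\pi,\eta)>0$. By Lemma~\ref{lem:minimax} a single $\pi^*$ has $\Phi(\pi^*,\eta)>0$ for all $\eta\in K$. But antisymmetry gives $\Phi(\pi^*,\pi^*)=0$.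
\end{proof}

In the language of games: in a symmetric zero-sum game some strategy is \emph{unbeaten}. The games below are variants of the following one. Two players choose measures $\pi$ and $\eta$, vertices $x$ and $v$ are drawn from them, and the player whose vertex beats the other wins. Throughout, $s(x,v)=1$ if $x\to v$, $s(x,v)=-1$ if $v\to x$, and $s(x,x)=0$.

\section{Finding a cyclic triangle with a game}\label{sec:triangle}

We prove that $\gamma(T)\ge96$ forces a cyclic triangle. The bound is far from the truth, which is $2$, but the argument never uses a transitive ordering, and each of its steps survives in the general proof.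

Suppose that $\gamma(T)\ge96$ and $T$ has no cyclic triangle. Let $\mathcal M$ be the set of measures on $V$ in which every vertex has mass at most $1/32$. It is compact and convex, and it contains the uniform measure on any set of at least $32$ vertices. Let $\Phi(\pi,\eta)=\sum_{x,v}\pi(x)\eta(v)s(x,v)$, and let $\eta\in\mathcal M$ be unbeaten in $\mathcal M$, as given by Lemma~\ref{lem:game}. We construct $\pi\in\mathcal M$ that beats $\eta$.

\emph{Step 1: a few vertices beat most of $\eta$.} Choose $y_1,y_2,\dots$ one at a time, and let $R$ be the current set of vertices that have no in-neighbor among the chosen ones. As long as $\eta(R)\ge1/4$, inequality~\eqref{eq:half} gives $\sum_{y\in R}\eta(y)\,\eta(N^+(y)\cap R)\ge\frac12(\frac1{16}-\frac1{32})=\frac1{64}$, so some $y$ has $\eta(N^+(y)\cap R)\ge1/64$, and we choose it next. Each choice removes mass at least $1/64$ from $R$. We end with a set $Z$ of at most $64$ vertices and $\eta(R)<1/4$.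

\emph{Step 2: the vertices of $I(Z)$ have few in-neighbors.} Let $x\in I(Z)$ and $v\to x$. If $v\notin R$, then $y_j\to v$ for some $j$, and $y_j\to v\to x\to y_j$ is a cyclic triangle. Hence $N^-(x)\subseteq R$ and $\eta(N^-(x))<1/4$.

\emph{Step 3: $I(Z)$ carries a winning strategy.} By Lemma~\ref{lem:dom}, $|I(Z)|\ge\operatorname{dom}(I(Z))\ge96-64=32$, so the uniform measure $\pi$ on $I(Z)$ lies in $\mathcal M$. Then
\[
\Phi(\pi,\eta)=\sum_x\pi(x)\big(1-\eta(x)-2\eta(N^-(x))\big)>1-\tfrac1{32}-\tfrac12>0,
\]
which contradicts the choice of $\eta$.

The bound on the masses matters: Step 1 fails for a point mass at a vertex with no in-neighbor. The important feature is that $\mathcal M$ consists of measures for which Step 1 works, and that such a measure exists on every set of large domination number, so that the reply $\pi$ is again a legal strategy.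

To find $W\Rightarrow X\Rightarrow Y\Rightarrow W$, with $W,X,Y$ copies of $D,A,B$ in place of $v,x,y_j$, all inside a random set $C$, three things must change.

\emph{Copies of $B$ in place of $y_j$.} Step 1 can be read as follows: for $v$ drawn from $\eta$, the random set $N^-(v)\cap R$ has large expected $\eta$-measure, so by averaging some vertex lies in it with substantial probability. We now need a copy of $B$ to lie in it. This is false for a general $\eta$: if $B$ is a cyclic triangle and $\eta$ is supported on a transitive set, the support has full measure and contains no copy of $B$. Section~\ref{sec:rich} defines the measures for which it is true and shows that they exist on every set of large domination number. The same device replaces $v$ by a copy of $D$.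

\emph{A copy of $A$ in place of $x$.} One arc $v\to x$ no longer gives a contradiction. Instead, robustness of $A$, applied to the random set $N^+(v)$, shows that the vertices $x$ with many in-neighbors outside $R$ form a set of bounded domination number, which we discard.

\emph{The random set $C$.} Only pairs of vertices that lie in $C$ together are useful, so the payoff $s(x,v)$ is weighted by $\Pr(x,v\in C)$. These weights can vanish. If $V=V_1\cup V_2$ is a partition and $C$ is $V_1$ or $V_2$ with probability $1/2$ each, then for $\eta$ on $V_1$ and $\pi$ on $V_2$ all weights are $0$ and $\pi$ cannot win. The set of strategies has to be restricted so that any two of them are correlated through $C$, while still leaving a reply available; this is done in Section~\ref{sec:corr}.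

\section{Rich measures}\label{sec:rich}

Robustness requires every vertex to lie in the random set with probability at least $\kappa$. We want a measure $\eta$ for which it is enough that this holds on average over $\eta$. Passing from ``for every vertex'' to ``on average'' is what minimax does.

Let $H$ be robust, $\kappa\in(0,1]$ and $U\subseteq V$. A random subset $L$ of $U$ is \emph{$(H,\kappa)$-sparse in $U$} if $\Pr(Y\subseteq L)\le c_H(\kappa)/2$ for every copy $Y\subseteq U$ of $H$. Only the distribution of $L$ matters. The distributions of sparse random subsets form a subset of the simplex of probability vectors indexed by $2^U$, cut out by closed linear inequalities. It is compact and convex, and it is nonempty since the constant set $L=\emptyset$ is sparse. Note that $\mathbb E\,\eta(L)=\sum_v\eta(v)\Pr(v\in L)$ is linear in $\eta$ and in the distribution of $L$.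

\begin{definition}
A measure $\eta$ on $U$ is \emph{$(H,\kappa)$-rich in $U$} if $\mathbb E\,\eta(L)\le\kappa$ for every $L$ that is $(H,\kappa)$-sparse in $U$. Equivalently, for every random subset $L$ of $U$ with $\mathbb E\,\eta(L)>\kappa$, on any probability space, there is a copy $Y\subseteq U$ of $H$ with $\Pr(Y\subseteq L)>c_H(\kappa)/2$.
\end{definition}

\begin{lemma}\label{lem:richprop}
\begin{enumerate}
\item[(i)] The measures that are $(H,\kappa)$-rich in $U$ form a compact convex set.
\item[(ii)] If $U'\subseteq U$ and $\eta$ is $(H,\kappa)$-rich in $U'$, then $\eta$ is $(H,\kappa)$-rich in $U$.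
\item[(iii)] If $|H|\ge2$ and $\eta$ is $(H,\kappa)$-rich in $U$, then $\eta(v)\le\kappa$ for every vertex $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The set is cut out of the simplex of measures on $U$ by closed linear inequalities, one for each sparse $L$. (ii) If $L$ is sparse in $U$, then $L\cap U'$ is sparse in $U'$, and $\eta(L)=\eta(L\cap U')$ because $\eta$ is supported on $U'$. (iii) For $v\in U$ the constant set $L=\{v\}$ contains no copy of $H$, so it is sparse, and $\mathbb E\,\eta(L)=\eta(v)$.
\end{proof}

For $H=1$ with $c_1(\kappa)=\kappa$, every measure is rich, since a sparse $L$ has $\Pr(v\in L)\le\kappa/2$ for all $v$. This is the averaging used in Section~\ref{sec:triangle}, and it shows that (iii) fails when $|H|=1$.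

We need measures that are rich for two tournaments at once, with different parameters.

\begin{lemma}\label{lem:richexist}
Let $H_1,H_2$ be robust and $\kappa_1,\kappa_2\in(0,1]$. If $\operatorname{dom}(U)\ge N_{H_1}(\kappa_1)+N_{H_2}(\kappa_2)$, then some measure on $U$ is both $(H_1,\kappa_1)$-rich and $(H_2,\kappa_2)$-rich in $U$.
\end{lemma}

\begin{proof}
For a random subset $L$ of $U$ let $g_L\in\mathbb R^U$ be the vector $g_L(v)=\Pr(v\in L)$. For $i=1,2$ let $G_i$ be the set of vectors $g_L/\kappa_i$ with $L$ being $(H_i,\kappa_i)$-sparse in $U$. It is a linear image of a nonempty compact convex set, hence nonempty, compact and convex. Let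
\[
G=\{pg_1+(1-p)g_2:\ p\in[0,1],\ g_1\in G_1,\ g_2\in G_2\}.
\]
This set is compact, as a continuous image of $[0,1]\times G_1\times G_2$. It is the convex hull of $G_1\cup G_2$, since in a convex combination the terms from each $G_i$ can be merged into one.

Suppose that no measure is rich for both pairs. Then every measure $\eta$ on $U$ admits $g\in G_1\cup G_2\subseteq G$ with $\sum_v\eta(v)g(v)>1$. By Lemma~\ref{lem:minimax} one $g\in G$ works for all $\eta$, and point masses give $g(v)>1$ for all $v\in U$. Write $g=p\,g_{L_1}/\kappa_1+(1-p)\,g_{L_2}/\kappa_2$ with $L_i$ being $(H_i,\kappa_i)$-sparse, and let $U_i=\{v\in U:\Pr(v\in L_i)>\kappa_i\}$. A vertex outside $U_1\cup U_2$ would have $g(v)\le1$, so $U=U_1\cup U_2$. By subadditivity, $\operatorname{dom}(U_i)\ge N_{H_i}(\kappa_i)$ for some $i$. Lemma~\ref{lem:dom}(iv) gives a copy $Y\subseteq U_i$ of $H_i$ with $\Pr(Y\subseteq L_i)\ge c_{H_i}(\kappa_i)$, although $L_i$ is sparse.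
\end{proof}

\section{Substitution into the cyclic triangle}\label{sec:proof}

We prove that $\Delta(D,A,B)$ is robust when $D,A,B$ are. We may assume $|B|\ge2$: if $B=1$, then $\Delta(D,A,1)$ is a subtournament of $\Delta(D,A,TT_2)$, and $TT_2$ is robust by Lemma~\ref{lem:arc}.

\subsection{Constants}

Fix $\kappa\in(0,1]$. Define, in this order,
\begin{gather*}
\tau=\frac{\kappa^2}2,\qquad \theta=\frac{\kappa^2}{12},\qquad \kappa_B=\frac{\theta^2}4,\qquad c_B=c_B(\kappa_B),\qquad n_0=\lceil2/c_B\rceil,\\
c_A=c_A(\theta),\qquad N_A=N_A(\theta),\qquad \kappa_D=\frac{c_A}{2n_0},\qquad c=\frac{c_D(\kappa_D)}2,\\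
q=n_0|B|+N_A,\qquad N^*=N_B(\kappa_B)+N_D(\kappa_D),\qquad N=N^*+q\big(\lceil1/\tau\rceil+1\big).
\end{gather*}
All of them depend only on $\kappa,D,A,B$. Here $\theta$ is the mass left uncovered in Step 1, $n_0$ bounds the number of copies of $B$ used there, and $q$ bounds the domination number of everything discarded in Steps 1 and 2. The parameter $\kappa_D$ depends on $c_B$, which is why the two richness conditions carry different parameters.

Let $\gamma(T)\ge N$, and let $C$ be a random subset of $V$ with $P(v\in C)\ge\kappa$ for all $v$. Since only the distribution of $C$ matters, we take the underlying probability space $(\Omega,P)$ to be finite. We show that some copy of $\Delta(D,A,B)$ lies in $C$ with probability at least $c$. Suppose instead that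
\begin{equation}\label{eq:star}
P(Q\subseteq C)<c\quad\text{for every copy } Q \text{ of } \Delta(D,A,B) \text{ in } T.
\end{equation}

For $U\subseteq V$, let $\mathcal M(U)$ be the set of measures on $U$ that are both $(B,\kappa_B)$-rich and $(D,\kappa_D)$-rich in $U$. By Lemmas~\ref{lem:richprop} and~\ref{lem:richexist}, the set $\mathcal M(U)$ is compact and convex, it is nonempty if $\operatorname{dom}(U)\ge N^*$, it satisfies $\mathcal M(U')\subseteq\mathcal M(U)$ for $U'\subseteq U$, and, because $|B|\ge2$, its members give mass at most $\kappa_B$ to each vertex.

\subsection{A set of mutually correlated strategies}\label{sec:corr}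

Let $w(x,v)=P(x\in C\text{ and }v\in C)$, and for measures $\pi,\eta$ put
\[
\langle\pi,\eta\rangle=\sum_{x,v}\pi(x)\eta(v)w(x,v)=\mathbb E\big[\pi(C)\,\eta(C)\big],\qquad\|\eta\|^2=\langle\eta,\eta\rangle .
\]
So $\langle\pi,\eta\rangle$ is the total weight available when $\pi$ plays against $\eta$, and it is the inner product in $L^2(\Omega,P)$ of the random variables $\pi(C)$ and $\eta(C)$. These take values in $[0,1]$ and have mean at least $\kappa$, so
\[
\kappa^2\le\|\eta\|^2\le1 .
\]
A measure is thus always correlated with itself. In a convex subset of an inner product space, points of nearly minimal norm are close to one another, so the rich measures of nearly minimal norm are correlated with one another. In the example at the end of Section~\ref{sec:triangle}, $\|\eta\|^2=\frac12(\eta(V_1)^2+\eta(V_2)^2)$, and small norm favors measures that split evenly between $V_1$ and $V_2$.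

For $\operatorname{dom}(U)\ge N^*$ let $\ell(U)=\min\{\|\eta\|^2:\eta\in\mathcal M(U)\}\in[\kappa^2,1]$. One difficulty remains. The reply $\pi$ must be supported on what is left after discarding a set of domination number at most $q$ that depends on $\eta$, and discarding vertices may increase $\ell$. Since $\ell$ is bounded, it cannot increase substantially many times, and we start from a set where it no longer does.

\begin{lemma}\label{lem:stable}
There is $U_0\subseteq V$ with $\operatorname{dom}(U_0)\ge N^*+q$ such that every $U\subseteq U_0$ with $\operatorname{dom}(U_0\setminus U)\le q$ satisfies $\ell(U)\le\ell(U_0)+\tau$.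
\end{lemma}

By subadditivity such a set $U$ has $\operatorname{dom}(U)\ge N^*$, so $\ell(U)$ is defined.

\begin{proof}
We construct sets $V=U^0\supseteq U^1\supseteq\cdots$ with $\operatorname{dom}(U^t)\ge N-qt$ and $\ell(U^t)>t\tau$; this holds for $t=0$. Given $U^t$, the bound $\ell\le1$ gives $t<1/\tau$, and hence $\operatorname{dom}(U^t)\ge N-q\lceil1/\tau\rceil=N^*+q$. If $U^t$ has the property in the lemma, take $U_0=U^t$. Otherwise there is $U^{t+1}\subseteq U^t$ with $\operatorname{dom}(U^t\setminus U^{t+1})\le q$ and $\ell(U^{t+1})>\ell(U^t)+\tau$, and both inequalities hold for $t+1$. As $t<1/\tau$ throughout, the construction stops.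
\end{proof}

Fix such a $U_0$, write $\ell_0=\ell(U_0)$, and let the set of strategies be
\[
\mathcal M'=\{\eta\in\mathcal M(U_0):\ \|\eta\|^2\le\ell_0+\tau\}.
\]
It is nonempty and compact. It is convex because $\|\eta\|^2=\mathbb E[\eta(C)^2]$ is an average of squares of linear functions of $\eta$.

\begin{lemma}\label{lem:corr}
If $\pi,\eta\in\mathcal M'$ then $\langle\pi,\eta\rangle\ge\kappa^2/2$.
\end{lemma}

\begin{proof}
The midpoint $(\pi+\eta)/2$ lies in $\mathcal M(U_0)$, so
\[
4\ell_0\le\|\pi\|^2+\|\eta\|^2+2\langle\pi,\eta\rangle\le2\ell_0+2\tau+2\langle\pi,\eta\rangle .
\]
Hence $\langle\pi,\eta\rangle\ge\ell_0-\tau\ge\kappa^2-\kappa^2/2$.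
\end{proof}

\subsection{Beating the unbeaten strategy}

Let
\[
\Phi(\pi,\eta)=\sum_{x,v}\pi(x)\eta(v)\,w(x,v)\,s(x,v).
\]
Since $w$ is symmetric and $s$ is antisymmetric, $\Phi$ is an antisymmetric bilinear form. By Lemma~\ref{lem:game} there is $\eta\in\mathcal M'$ with $\Phi(\pi,\eta)\le0$ for all $\pi\in\mathcal M'$. We fix this $\eta$ and construct $\pi\in\mathcal M'$ with $\Phi(\pi,\eta)>0$.

The objects to be covered are now pairs: a vertex $v$ drawn from $\eta$ and an independent outcome $\omega$, relevant only when $v\in C(\omega)$. Let $\lambda=\eta\times P$ on $U_0\times\Omega$ and
\[
E=\{(v,\omega)\in U_0\times\Omega:\ v\in C(\omega)\}.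
\]
A copy $Y$ of $B$ \emph{covers} $(v,\omega)\in E$ if $Y\Rightarrow v$ and $Y\subseteq C(\omega)$.

\medskip
\noindent\textbf{Step 1: a few copies of $B$ cover most of $E$.} \emph{There are copies $Y_1,\dots,Y_n\subseteq U_0$ of $B$ with $n\le n_0$ such that the set $R$ of pairs in $E$ covered by no $Y_j$ has $\lambda(R)<\theta$.}

Choose the copies one at a time, and suppose that the current set $R$ of uncovered pairs has $\lambda(R)\ge\theta$. Let $R_\omega=\{v:(v,\omega)\in R\}\subseteq C(\omega)$. On the probability space $(U_0\times\Omega,\lambda)$ define a random subset of $U_0$ by
\[
L(v,\omega)=N^-(v)\cap R_\omega\ \text{ if }(v,\omega)\in R,\qquad L(v,\omega)=\emptyset\ \text{ otherwise.}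
\]
We draw the in-neighbors from $R_\omega$, the set in which $v$ itself lies, so that \eqref{eq:half} applies for each $\omega$. With the bound $\kappa_B=\theta^2/4$ on masses of vertices and the inequality $\mathbb E_\omega[\eta(R_\omega)^2]\ge(\mathbb E_\omega\,\eta(R_\omega))^2=\lambda(R)^2$, it gives
\[
\mathbb E\,\eta(L)=\mathbb E_\omega\sum_{y,v\in R_\omega,\ y\to v}\eta(y)\eta(v)\ \ge\ \tfrac12\big(\theta^2-\kappa_B\big)=\tfrac38\theta^2>\kappa_B .
\]
Since $\eta$ is $(B,\kappa_B)$-rich in $U_0$, there is a copy $Y\subseteq U_0$ of $B$ with $\lambda(Y\subseteq L)>c_B/2$. If $Y\subseteq L(v,\omega)$, then $L(v,\omega)\ne\emptyset$, so $(v,\omega)\in R$, and $Y\Rightarrow v$ and $Y\subseteq R_\omega\subseteq C(\omega)$. Thus $Y$ covers a part of $R$ of measure more than $c_B/2$, and we add it to the list. The total measure is at most $1$, so fewer than $2/c_B\le n_0$ copies are chosen.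

\medskip
\noindent\textbf{Step 2: few vertices of $I(Z)$ have many in-neighbors.} Let $Z=Y_1\cup\dots\cup Y_n$ and $U_1=U_0\cap I(Z)$. By Lemma~\ref{lem:dom}(iii), $\operatorname{dom}(U_0\setminus U_1)\le n_0|B|$. For $x\in U_1$ let
\[
F_x=\{(v,\omega)\in E\setminus R:\ v\to x,\ x\in C(\omega)\},\qquad U_2=\{x\in U_1:\ \lambda(F_x)\ge\theta\}.
\]
\emph{Then $\operatorname{dom}(U_2)<N_A$.}

Suppose that $\operatorname{dom}(U_2)\ge N_A$. On $(U_0\times\Omega,\lambda)$, the random set $\{x\in U_2:(v,\omega)\in F_x\}$ contains each $x\in U_2$ with probability at least $\theta$. By Lemma~\ref{lem:dom}(iv) there is a copy $X\subseteq U_2$ of $A$ with $\lambda(\bigcap_{x\in X}F_x)\ge c_A$. Every pair $(v,\omega)$ in this intersection satisfies $v\in C(\omega)$, $v\Rightarrow X$ and $X\subseteq C(\omega)$, and it is covered by some $Y_j$. As $n\le n_0$, there is an index $j$ with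
\begin{equation}\label{eq:dagger}
\lambda\{(v,\omega):\ v\in C(\omega),\ v\Rightarrow X,\ Y_j\Rightarrow v,\ X\cup Y_j\subseteq C(\omega)\}\ \ge\ c_A/n_0 .
\end{equation}
Also $X\Rightarrow Y_j$, because $X\subseteq I(Z)$. The sets $X$ and $Y_j$ are now fixed, and \eqref{eq:dagger} says that many vertices $v$ close the cycle inside $C$. To find a copy of $D$ among them, define on $(\Omega,P)$ the random subset of $U_0$
\[
L'(\omega)=\{v\in U_0\cap C(\omega):\ v\Rightarrow X,\ Y_j\Rightarrow v\}\ \text{ if }X\cup Y_j\subseteq C(\omega),\qquad L'(\omega)=\emptyset\ \text{ otherwise.}
\]
The left side of \eqref{eq:dagger} equals $\mathbb E\,\eta(L')$, so $\mathbb E\,\eta(L')\ge c_A/n_0>\kappa_D$. Since $\eta$ is $(D,\kappa_D)$-rich in $U_0$, some copy $W$ of $D$ has $P(W\subseteq L')>c_D(\kappa_D)/2=c$. This probability is positive, so $W\Rightarrow X$ and $Y_j\Rightarrow W$, and $Q=W\cup X\cup Y_j$ is a copy of $\Delta(D,A,B)$. Whenever $W\subseteq L'(\omega)$ we have $Q\subseteq C(\omega)$. Hence $P(Q\subseteq C)>c$, which contradicts \eqref{eq:star}.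

\medskip
\noindent\textbf{Step 3: the reply.} Let $U=U_1\setminus U_2$. Then $U_0\setminus U=(U_0\setminus U_1)\cup U_2$ has domination number at most $n_0|B|+N_A=q$, so $\ell(U)\le\ell_0+\tau$ by Lemma~\ref{lem:stable}. Let $\pi\in\mathcal M(U)$ attain $\ell(U)$. As $\mathcal M(U)\subseteq\mathcal M(U_0)$, we have $\pi\in\mathcal M'$.

Split the sum $\langle\pi,\eta\rangle=\sum_{x,v}\pi(x)\eta(v)w(x,v)$ as $a+b+d$, according to whether $x\to v$, $v\to x$ or $x=v$. Then $\Phi(\pi,\eta)=a-b=\langle\pi,\eta\rangle-d-2b$. The diagonal part satisfies $d\le\sum_x\pi(x)\eta(x)\le\kappa_B$. For the losing part, fix $x\in U$. Then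
\[
\sum_{v:\,v\to x}\eta(v)w(x,v)=\lambda\{(v,\omega)\in E:\ v\to x,\ x\in C(\omega)\}\le\lambda(F_x)+\lambda(R)<2\theta,
\]
since $x\notin U_2$. Averaging over $\pi$ gives $b<2\theta$. We have $4\theta=\kappa^2/3$, and $\theta\le1/12$ gives $\kappa_B=\theta^2/4\le\theta/48=\kappa^2/576$. With Lemma~\ref{lem:corr},
\[
\Phi(\pi,\eta)>\frac{\kappa^2}2-\kappa_B-4\theta\ge\kappa^2\Big(\frac12-\frac1{576}-\frac13\Big)>0 .
\]
This contradicts the choice of $\eta$. So \eqref{eq:star} is false, and $\Delta(D,A,B)$ is robust with constants $c$ and $N$. This completes the proof of Theorem~\ref{thm:subst}, and with it Theorem~\ref{thm:main}. \qed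

\begin{remark}
Robustness of $B$ and $D$ enters only through the existence of rich measures, and robustness of $A$ only in Step 2. The assumption $|B|\ge2$ supplies the bound on masses of vertices in Steps 1 and 3. The uniformity of the constant $c_H(\kappa)$ in Definition~\ref{def:robust} is what makes the induction close: it bounds the number of copies of $B$ in Step 1 independently of $T$, and so bounds both the domination number of $U_0\setminus I(Z)$ and the loss in \eqref{eq:dagger}. For Theorem~\ref{thm:main} only $D=1$ is needed. Then every measure is $(D,\kappa_D)$-rich, and the end of Step 2 amounts to choosing one vertex $v$ in \eqref{eq:dagger} by averaging.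
\end{remark}

\section{Ramsey and fractional versions}\label{sec:cor}

The class $\mathcal C$ contains the tournaments $S_i$, and also the iterated blow-ups of the cyclic triangle in which all three vertices are replaced at each stage. A vertex set is \emph{$H$-free} if it contains no copy of $H$. The \emph{fractional version} $\vec\chi_f(T)$ of $\vec\chi(T)$ is the least total weight of a nonnegative weighting of the transitive sets of $T$ in which the sets containing any given vertex have total weight at least $1$.

\begin{corollary}\label{cor:versions}
Let $H\in\mathcal C$.
\begin{enumerate}
\item[(i)] There is $f(H)$ such that every tournament $T$ with $\gamma(T)\ge f(H)$ contains a copy of $H$.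
\item[(ii)] For every $r\ge1$ there is $f(H,r)$ such that every tournament $T$ with $\gamma(T)\ge f(H,r)$ has a subtournament on $|H|^r$ vertices, every $r$-coloring of whose vertices contains a monochromatic copy of $H$.
\item[(iii)] For every $\kappa>0$ there is $N$ such that, if $\gamma(T)\ge N$, no probability distribution on $H$-free vertex sets of $T$ covers every vertex with probability at least $\kappa$. In particular, $\vec\chi_f(T)$ tends to infinity with $\gamma(T)$.
\end{enumerate}
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:subst}, $H$ is robust, hence forced, which is (i).

For (ii), note first that substituting members of $\mathcal C$ for the vertices of a tournament $G\in\mathcal C$ gives a member of $\mathcal C$. This follows by induction on the construction of $G$: for $G=1$ the result is the substituted tournament, and for $G=G_1\Rightarrow G_2$ or $G=\Delta(G_1,G_2,G_3)$ the result is $G_1'\Rightarrow G_2'$ or $\Delta(G_1',G_2',G_3')$, where $G_i'$ arises from $G_i$ by substitution. Let $H^{(1)}=H$, and let $H^{(r)}$ be obtained from $H$ by substituting a copy of $H^{(r-1)}$, called a block, for every vertex. Then $H^{(r)}\in\mathcal C$ and $|H^{(r)}|=|H|^r$, so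 by (i) it suffices to show that every $r$-coloring of $H^{(r)}$ has a monochromatic copy of $H$. For $r=1$ all of $H$ is monochromatic. For $r>1$, if every block contains a vertex of color $r$, one such vertex from each block gives a copy of $H$ in color $r$. Otherwise some block uses only $r-1$ colors, and induction applies.

For (iii) we may assume $\kappa\le1$. Take $N=N_H(\kappa)$. A random set $C$ that covers every vertex with probability at least $\kappa$ contains some copy of $H$ with positive probability, so it is not always $H$-free. Finally, let $\vec\chi_f(T)=t\le k$. Dividing an optimal weighting by $t$ gives a distribution on transitive sets, which are the $S_2$-free sets, covering every vertex with probability at least $1/k$. Hence $\gamma(T)\ge N_{S_2}(1/k)$ implies $\vec\chi_f(T)>k$.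
\end{proof}

\section{Forced tournaments are poset tournaments}\label{sec:poset}

To show that a forced tournament has some property, it suffices to build tournaments of arbitrarily large domination number all of whose subtournaments have it. A tournament $H$ is a \emph{poset tournament} if there are a partial order $<$ on $V(H)$ and a linear extension of it such that, for $x$ before $y$ in the extension, $y\to x$ if $x<y$, and $x\to y$ if $x$ and $y$ are incomparable. In other words, the vertices can be ordered so that the backward arcs form a transitive relation. The cyclic triangle is an example: order the vertices $x,y,z$ and let $x<z$ be the only relation. The following proposition recovers a result of Chudnovsky, Kim, Liu, Seymour and Thomass\'e~\cite{CKLST}.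

\begin{proposition}\label{prop:poset}
If all tournaments of sufficiently large domination number contain $H$, then $H$ is a poset tournament.
\end{proposition}

\begin{proof}
A subtournament of a poset tournament is a poset tournament: restrict the partial order and the linear extension. So it suffices to construct, for each $k\ge1$, a poset tournament with domination number greater than $k$. In a poset tournament, $x$ beats the earlier vertices that lie below it and the later vertices that do not lie above it. We therefore want, for any $k$ vertices, a vertex $x$ above the early ones and not below the late ones. The first demand is met by adding a vertex above every small set, and the second by keeping down-sets small, where the \emph{down-set} of $z$ is $\{y:y\le z\}$.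

Let $s=(k+1)^k$ and $M>ks$. Build the poset in levels $L_1,\dots,L_{k+1}$. For $j=1,\dots,k+1$ and every set $W$ of at most $k$ elements of $L_1\cup\dots\cup L_{j-1}$, including $W=\emptyset$, put into $L_j$ a family of $M$ new elements $x$, and let the elements strictly below $x$ be those in the down-set of some member of $W$. This defines a partial order in which each level is an antichain; $L_1$ is an antichain of size $M$. Listing the elements level by level, in any order within a level, gives a linear extension. Let $s_j$ be the largest size of the down-set of an element in the first $j$ levels. Then $s_1=1$ and $s_j\le1+ks_{j-1}\le(k+1)s_{j-1}$, so every down-set has at most $s$ elements.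

Let $|Z|\le k$. Some level $L_j$ is disjoint from $Z$. Let $W=Z\cap(L_1\cup\dots\cup L_{j-1})$ and let $Z'=Z\setminus W$, which lies in levels above $j$. The down-sets of the elements of $Z'$ contain at most $ks<M$ elements in total, so one of the $M$ elements $x\in L_j$ created for $W$ lies in none of them. For $z\in W$ we have $z<x$, so $x\to z$. For $z\in Z'$, the element $x$ comes before $z$ and is not below it, so they are incomparable and $x\to z$. Thus $x\notin Z$ has no in-neighbor in $Z$, and $Z$ is not dominating.
\end{proof}

\begin{remark}
The condition is a real restriction. In a poset tournament, chains and antichains are transitive sets, and a poset with more than $(k-1)^2$ elements has a chain or an antichain of size $k$, as one sees by grouping elements according to the length of the longest chain ending at them. In a uniformly random tournament on $n$ vertices, the expected number of transitive sets of size $k$ is at most $n^k2^{-k(k-1)/2}$, which is less than $1$ when $n<2^{(k-1)/2}$. For large $k$ and $n=(k-1)^2+1$ this gives a tournament that is not a poset tournament, and hence is not forced.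
\end{remark}

Theorem~\ref{thm:subst} gives a sufficient condition for a tournament to be forced, and Proposition~\ref{prop:poset} a necessary one. We do not claim a full classification of the forced tournaments.

\begin{thebibliography}{9}

\bibitem{CKLST}
Chudnovsky, Kim, Liu, Seymour and Thomass\'e, \emph{Domination in tournaments}.

\bibitem{HLTW}
Ararat Harutyunyan, Tien-Nam Le, St\'ephan Thomass\'e, and Hehui Wu, \emph{Coloring tournaments: from local to global}, arXiv:1702.01607 (2017).

\end{thebibliography}
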